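# Positive Ricci curvature, $2\rho<\kappa$, and area-extremality: a counterexample on $SO(5)/(SO(2)\times SO(2))$

## 1. Stretching one direction of $SO(3)$

Write $E_{ab}=e_ae_b^T-e_be_a^T$ for the elementary skew matrices and $Q(X,Y)=-\frac12\operatorname{tr}XY$. On $\mathfrak{so}(3)$ put $X_1=E_{12}$, $X_2=E_{23}$, $X_3=E_{13}$. These are $Q$-orthonormal, and $[X_1,X_2]=X_3$, $[X_2,X_3]=X_1$, $[X_3,X_1]=X_2$. For $a,b>0$ let $g_{a,b}$ be the left-invariant metric on $SO(3)$ for which $X_1,X_2,X_3$ are orthogonal with squared lengths $a,b,b$.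

To get the scalar curvature we use a formula that will serve throughout.

**(F1)** (Besse, *Einstein Manifolds*, Cor. 7.39.) Let $G$ be a compact Lie group, $H$ a closed subgroup, $\mathfrak g=\mathfrak h\oplus\mathfrak m$ an $\mathrm{Ad}(H)$-invariant splitting. For a $G$-invariant metric on $G/H$, with $(X_i)$ an orthonormal basis of $\mathfrak m$ and $B$ the Killing form of $\mathfrak g$,
$$\kappa=-\tfrac14\sum_{i,j}\bigl|[X_i,X_j]_{\mathfrak m}\bigr|^2-\tfrac12\sum_iB(X_i,X_i).$$

Here $H$ is trivial. The map $\operatorname{ad}X_1$ rotates the plane $\langle X_2,X_3\rangle$ and kills $X_1$, so $B(X_1,X_1)=\operatorname{tr}(\operatorname{ad}X_1)^2=-2$, and likewise for $X_2,X_3$. In the orthonormal basis $X_1/\sqrt a$, $X_2/\sqrt b$, $X_3/\sqrt b$ the Killing term is $\frac1a+\frac2b$. The squared lengths of the three brackets are $\frac1a$, $\frac1a$ (the brackets of $X_1/\sqrt a$ with the other two) and $\frac a{b^2}$ (the bracket of the other two). Each occurs for two ordered pairs, so the bracket term is $-\frac12\bigl(\frac2a+\frac a{b^2}\bigr)$.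 Therefore
$$\kappa(g_{a,b})=\frac2b-\frac a{2b^2}.\tag{1}$$
For $a=b=1$ this is $\frac32$, the value for the bi-invariant metric, whose sectional curvatures are $\frac14$.

Now start with $g=g_{a,1}$ and ask for a metric $g_{a',u}$ in the same family that has at least as much area in every 2-plane, and yet larger scalar curvature. Both metrics are diagonal in the basis $X_i$, so on 2-vectors both are diagonal in the basis $X_i\wedge X_j$. The squared lengths of $X_1\wedge X_2$, $X_1\wedge X_3$, $X_2\wedge X_3$ are $a'u,\ a'u,\ u^2$ for the new metric and $a,a,1$ for the old one. So "no area shrinks" means $u\ge1$ and $a'u\ge a$. There are three regimes.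

* If $a>2$, keep $a'=a$ and enlarge $u$. The function $\frac2u-\frac a{2u^2}$ has derivative $a-2>0$ at $u=1$. A metric that is larger in every direction has larger scalar curvature.
* If $\frac43<a\le2$, shrink the $X_1$-direction as far as the areas allow, $a'=a/u$. Then $\kappa=f(u)=\frac2u-\frac a{2u^3}$ has $f'(1)=\frac{3a}2-2>0$. Again the scalar curvature goes up.
* If $a\le\frac43$, then (1) is decreasing in $a'$, so $\kappa(g_{a',u})\le f(u)$. Moreover $f'(u)=-\frac2{u^2}\bigl(1-\frac{3a}{4u^2}\bigr)<0$ for $u>1$. So $\kappa(g_{a',u})\le\kappa(g)$, with equality only for $g_{a',u}=g$.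

Two thresholds appear, $a=2$ and $a=\frac43$. We shall see that the first is where $\rho>0$ begins to fail and the second is where $2\rho<\kappa$ begins to fail. When both inequalities hold, nothing in this small family beats $g$. Is that a general fact?

## 2. Area comparison and the first variation of scalar curvature

Throughout, $M$ is a closed manifold (compact, without boundary), $g$ a Riemannian metric on it, $\rho$ its Ricci curvature (as a symmetric bilinear form) and $\kappa$ its scalar curvature.

**Definition.** Let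
$$\mathcal M(g)=\bigl\{\bar g \text{ a Riemannian metric on } M \bigm| |v\wedge w|_{\bar g}\ge|v\wedge w|_g\ \text{ for all } v,w\in T_pM,\ p\in M\bigr\}.$$
The metric $g$ is *area-extremal* if for every $\bar g\in\mathcal M(g)$, with scalar curvature $\bar\kappa$, the inequality $\bar\kappa\ge\kappa$ everywhere on $M$ implies $\bar\kappa=\kappa$.

The conditions $\rho>0$ and $2\rho-\kappa<0$ mean that, at every point, the form $\rho$ is positive definite and the form $2\rho-\kappa g$ is negative definite. For example, on the unit sphere $S^n$ we have $\rho=(n-1)g$ and $\kappa=n(n-1)$, so both conditions hold exactly when $n\ge3$.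

**Lemma 1.** *At a point let $e_1,\dots,e_n$ be a $g$-orthonormal basis with $\bar g(e_i,e_j)=\nu_i\delta_{ij}$. The area condition holds at this point if and only if $\nu_i\nu_j\ge1$ for all $i<j$. In particular, if $\bar g\ge g$ as quadratic forms, then $\bar g\in\mathcal M(g)$.*

Proof. If $v\wedge w=\sum_{i<j}c_{ij}\,e_i\wedge e_j$, then $|v\wedge w|_g^2=\sum c_{ij}^2$ and $|v\wedge w|_{\bar g}^2=\sum\nu_i\nu_jc_{ij}^2$. If all products are at least $1$, the condition holds; conversely, take $v=e_i$, $w=e_j$. If $\bar g\ge g$, all $\nu_i\ge1$. $\blacksquare$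

So an element of $\mathcal M(g)$ may be smaller than $g$ in one direction at each point, but in one only, and it must then be larger in all the others.

**(F2)** (Besse, Thm. 1.174.) The derivative of the scalar curvature at $g$ in the direction of a symmetric form $h$ is
$$D\kappa_g(h)=-\Delta(\operatorname{tr}_gh)+\operatorname{div}\operatorname{div}h-\langle\rho,h\rangle,\qquad \Delta=\operatorname{tr}\nabla^2 .$$

**Lemma 2 (F2′).** *If $g$ and $h$ are invariant under a group acting transitively on the closed manifold $M$, then $D\kappa_g(h)=-\langle\rho,h\rangle$.*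

Proof. The function $\operatorname{tr}_gh$ is invariant, hence constant, so its Laplacian vanishes. The function $\operatorname{div}\operatorname{div}h$ is invariant, hence constant; it is a divergence, so its integral over $M$ is zero; a constant with integral zero is zero. $\blacksquare$

Lemma 2 lets us compute Ricci curvatures by differentiating scalar curvatures. Try it on $g_{a,b}$. Its inner product on $\mathfrak{so}(3)$ is invariant under the circle $\mathrm{Ad}(\exp tX_1)$, so $g_{a,b}$ is invariant under left translations and under right translations by this circle. The isometries of this kind that fix the identity are the conjugations by $\exp tX_1$, so $\rho$ at the identity is invariant under $\mathrm{Ad}(\exp tX_1)$, which fixes $X_1$ and rotates $\langle X_2,X_3\rangle$. Hence $\rho$ has no mixed terms between the line and the plane, and $\rho=\rho_1g$ on the line, $\rho=\rho_2g$ on the plane. Take $h$ to be the restriction of $g$ to the line, which is the derivative of $g_{a,b}$ in $\log a$: Lemma 2 gives $\rho_1=-a\,\partial\kappa/\partial a=\frac a{2b^2}$.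 Taking the plane, $2\rho_2=-b\,\partial\kappa/\partial b=\frac2b-\frac a{b^2}$. For $b=1$,
$$\rho_1=\tfrac a2,\qquad\rho_2=1-\tfrac a2,\qquad \kappa-2\rho_1=2-\tfrac{3a}2,\qquad\kappa-2\rho_2=\tfrac a2 .$$
So $\rho>0$ means $a<2$, and both conditions together mean $a<\frac43$, as announced. The two deformations of Section 1 work for every homogeneous metric.

**Theorem D.** *If a homogeneous metric $g$ on a closed manifold is area-extremal, then $\rho\ge0$ and $2\rho-\kappa g\le0$.*

Proof. Let $G$ act transitively by isometries. Then $\rho$ is $G$-invariant, its eigenvalues (with respect to $g$) are constant, and its eigendistributions are $G$-invariant. Below, $g|_E$ denotes the form equal to $g$ on $E$ and to zero on $E^\perp$.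

**Step 1.** *This step excludes a negative eigenvalue, by enlarging its eigenspace.* Suppose $\rho$ has an eigenvalue $r<0$ with eigendistribution $E$. Then $g_t=g+t\,g|_E$, $t\ge0$, is invariant and $g_t\ge g$, so $g_t\in\mathcal M(g)$. By Lemma 2, $\frac d{dt}\big|_0\kappa(g_t)=-\langle\rho,g|_E\rangle=-r\dim E>0$. Since $\kappa(g_t)$ and $\kappa$ are constants, $\kappa(g_t)>\kappa$ everywhere for small $t>0$, a contradiction.

**Step 2.** *This step excludes an eigenvalue above $\kappa/2$, by shrinking one line and enlarging the rest.* Now $\rho\ge0$; suppose some eigenvalue satisfies $r>\kappa/2$. It has multiplicity one, since otherwise $\kappa\ge2r>\kappa$. With its eigenline field $E$ put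
$$g_t=(1+t)^{-1}g|_E+(1+t)\,g|_{E^\perp},\qquad t\ge0 .$$
The products $\nu_i\nu_j$ with $i\neq j$ are $1$ or $(1+t)^2$, so $g_t\in\mathcal M(g)$ by Lemma 1. The derivative at $t=0$ is $h=-g|_E+g|_{E^\perp}$, and Lemma 2 gives
$$\tfrac d{dt}\big|_0\kappa(g_t)=-\langle\rho,h\rangle=r-(\kappa-r)=2r-\kappa>0,$$
again a contradiction. $\blacksquare$

So, up to replacing strict by weak inequalities, the two conditions are necessary in the homogeneous case. Are they sufficient? Here is the question in general, from S. Goette, U. Semmelmann, "Scalar curvature estimates for compact symmetric spaces", arXiv:math/0010199 (2000):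

*Are all Riemannian metrics $g$ on closed manifolds $M$ with $\rho>0$ and $2\rho-\kappa<0$ area-extremal?*

For Kähler metrics the answer is known to be affirmative; we quote this without proof. In general the answer is no.

**Theorem A.** *On the closed 8-manifold $M=SO(5)/(SO(2)\times SO(2))$ there are homogeneous metrics $g,\bar g$ such that $\rho>0$ and $2\rho-\kappa<0$ for $g$, $\bar g\ge g$ as quadratic forms (so $\bar g\in\mathcal M(g)$), and*
$$\kappa=\tfrac{41429}{41580}<1<\tfrac{12697}{12600}=\bar\kappa .$$
*In particular $g$ is not area-extremal.*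

**Theorem B.** *For every $n\ge8$ there are a closed $n$-manifold $N$, a metric $\bar g$ on $N$, and a nonempty $C^2$-open set $\mathcal U$ of metrics on $N$ such that every $g'\in\mathcal U$ satisfies $\rho>0$, $2\rho-\kappa<0$, while $\bar g>g'$ as quadratic forms and $\bar\kappa>\kappa_{g'}$ everywhere. In particular no $g'\in\mathcal U$ is area-extremal (nor extremal under the stronger comparison $\bar g\ge g'$).*

**Theorem C.** *Let $(M,g)$ be closed with $\rho>0$ and $2\rho-\kappa<0$. There is $\varepsilon>0$ such that if $\bar g\in\mathcal M(g)$, $\|\bar g-g\|_{C^2}<\varepsilon$ and $\int_M(\bar\kappa-\kappa)\,dv_g\ge0$ (in particular if $\bar\kappa\ge\kappa$), then $\bar g=g$.*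

We begin with Theorem C, because its proof is what one would naturally try for the whole question.

## 3. Metrics $C^2$-close to $g$

Proof of Theorem C. The hypotheses force $n\ge3$: for $n=1$ we have $\rho=0$, and for $n=2$ we have $2\rho=\kappa g$. All norms and covariant derivatives below are those of $g$, and $\|h\|_{C^2}=\sup_M(|h|+|\nabla h|+|\nabla^2h|)$. By compactness there is $a>0$ with
$$\rho(v,v)\ge a,\qquad\kappa-2\rho(v,v)\ge a\qquad\text{for all } g\text{-unit vectors } v.$$
Let $h=\bar g-g$.

**Step 1.** *This step shows that the hypotheses make the term $\langle\rho,h\rangle$ positive, with a bound linear in $|h|$:*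
$$\langle\rho,h\rangle\ge\tfrac an|h|\quad\text{at every point.}\tag{2}$$
At a point let $\lambda_1\le\dots\le\lambda_n$ be the $g$-eigenvalues of $h$, $e_i$ an orthonormal eigenbasis, $\rho_i=\rho(e_i,e_i)$. Then $\langle\rho,h\rangle=\sum\rho_i\lambda_i$, whether or not $\rho$ is diagonal in this basis, and $\sum_i\rho_i=\kappa$.

If $\lambda_1\ge0$, then $\langle\rho,h\rangle\ge a\sum\lambda_i\ge a|h|\ge\frac an|h|$, since $|h|^2=\sum\lambda_i^2\le(\sum\lambda_i)^2$.

If $\lambda_1=-\mu<0$, then $1-\mu>0$ because $\bar g$ is positive definite, and Lemma 1 for $e_1\wedge e_2$ gives $(1-\mu)(1+\lambda_2)\ge1$. Hence $1+\lambda_2\ge\frac1{1-\mu}\ge1+\mu$, so $\lambda_i\ge\lambda_2\ge\mu$ for all $i\ge2$. Split $\lambda_i=\mu+(\lambda_i-\mu)$ for $i\ge2$ and use $\sum_{i\ge2}\rho_i=\kappa-\rho_1$: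
$$\langle\rho,h\rangle=-\rho_1\mu+\mu(\kappa-\rho_1)+\sum_{i\ge2}\rho_i(\lambda_i-\mu)=\mu(\kappa-2\rho_1)+\sum_{i\ge2}\rho_i(\lambda_i-\mu)\ge a\mu+a\sum_{i\ge2}(\lambda_i-\mu).$$
Since $a\ge\frac an$, the right side is at least
$$\tfrac an\Bigl(n\mu+\sum_{i\ge2}(\lambda_i-\mu)\Bigr)=\tfrac an\Bigl(\mu+\sum_{i\ge2}\lambda_i\Bigr)=\tfrac an\sum_i|\lambda_i|\ge\tfrac an|h| .$$
Note how each hypothesis is used: $2\rho<\kappa$ pays for the one direction that may shrink, and $\rho>0$ for the others.

**Step 2.** *This step expands $\bar\kappa$ to first order with an explicit error:* for $|h|\le\frac12$,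
$$\bar\kappa=\kappa+D\kappa_g(h)+E,\qquad|E|\le C\bigl(|h|^2+|\nabla h|^2+|h||\nabla^2h|\bigr),\tag{3}$$
with $C$ depending only on $(M,g)$.

Let $A=\bar\nabla-\nabla$. From $\bar\nabla\bar g=0$, vanishing torsion and $\nabla\bar g=\nabla h$ one gets, as for the Koszul formula,
$$A^k_{ij}=\tfrac12\bar g^{kl}\bigl(\nabla_ih_{jl}+\nabla_jh_{il}-\nabla_lh_{ij}\bigr).$$
Inserting $\bar\nabla=\nabla+A$ in the definition of curvature and tracing,
$$\bar\kappa=\bar g^{ij}\bigl(\rho_{ij}+\nabla_kA^k_{ij}-\nabla_jA^k_{ik}+A^k_{kl}A^l_{ij}-A^k_{jl}A^l_{ik}\bigr).\tag{4}$$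
In what follows $O(\cdot)$ denotes a bound with a constant depending only on $(M,g)$. Since $|h|\le\frac12$, the eigenvalues $1+\lambda_i$ of $\bar g$ lie in $[\frac12,\frac32]$, so $\bar g^{-1}$ is bounded. From $\frac1{1+\lambda}=1-\lambda+\frac{\lambda^2}{1+\lambda}$ we get $\bar g^{ij}=g^{ij}-h^{ij}+O(|h|^2)$. Finally $\nabla_m\bar g^{kl}=-\bar g^{kp}\bar g^{lq}\nabla_mh_{pq}=O(|\nabla h|)$. Now treat (4) term by term.

The first term is $\bar g^{ij}\rho_{ij}=\kappa-\langle\rho,h\rangle+O(|h|^2)$. The terms quadratic in $A$ are $O(|\nabla h|^2)$. In $\nabla_mA^k_{ij}$ the derivative falls either on $\bar g^{kl}$, which gives $O(|\nabla h|^2)$, or on $\nabla h$; in the latter case replacing $\bar g^{kl}$ by $g^{kl}$ costs $O(|h||\nabla^2h|)$. Replacing the outer factor $\bar g^{ij}$ by $g^{ij}$ costs again only $O(|h||\nabla^2h|)$ plus terms $O(|\nabla h|^2)$. What remains is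
$$\tfrac12g^{ij}g^{kl}\bigl(\nabla_k\nabla_ih_{jl}+\nabla_k\nabla_jh_{il}-\nabla_k\nabla_lh_{ij}\bigr)-\tfrac12g^{ij}g^{kl}\nabla_j\nabla_ih_{kl}=\operatorname{div}\operatorname{div}h-\tfrac12\Delta\operatorname{tr}h-\tfrac12\Delta\operatorname{tr}h .$$
For the last summand on the left we used that $A^k_{ik}=\frac12\bar g^{kl}\nabla_ih_{kl}$. Together with $-\langle\rho,h\rangle$ this is $D\kappa_g(h)$, which proves (3) and incidentally (F2).

**Step 3.** *This step integrates, so that the error is controlled by $\int|h|$ and can be absorbed.* Let $\|h\|_{C^2}<\varepsilon\le\frac12$. The gradient term is the only one in (3) without an explicit factor $|h|$; integrate by parts: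
$$\int_M|\nabla h|^2=\int_M\langle h,\nabla^*\nabla h\rangle\le\sqrt n\,\varepsilon\int_M|h| .$$
The other two terms satisfy $|h|^2+|h||\nabla^2h|\le2\varepsilon|h|$. So $\int|E|\le C'\varepsilon\int|h|$ with $C'=C(2+\sqrt n)$. By (F2) and the divergence theorem, $\int D\kappa_g(h)\,dv_g=-\int\langle\rho,h\rangle\,dv_g$. With (2),
$$0\le\int_M(\bar\kappa-\kappa)\,dv_g\le\Bigl(-\tfrac an+C'\varepsilon\Bigr)\int_M|h|\,dv_g .$$
For $\varepsilon<\frac a{nC'}$ this forces $\int|h|=0$, so $h=0$. $\blacksquare$

## 4. Ricci curvature along a path of metrics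

Can one pass from nearby metrics to all of $\mathcal M(g)$ by following a path? Suppose $g$ and $\bar g$ are invariant under the same transitive group, and put $h=\bar g-g$, $g_s=g+sh$. Lemma 2, applied at each $g_s$, gives
$$\bar\kappa-\kappa=-\int_0^1\langle\rho_{g_s},h\rangle_{g_s}\,ds .\tag{5}$$
If, say, $h\ge0$ and $\rho_{g_s}\ge0$ for all $s$, then $\bar\kappa\le\kappa$. But we know $\rho>0$ only at $s=0$. This is exactly where the argument stops: enlarging one direction can make the Ricci curvature of another direction negative, and from then on enlarging that other direction raises $\kappa$.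

This already happens in Section 1. For $g_{a,b}$ we have $2\rho_2=\frac{2b-a}{b^2}$, so enlarging $a$ past $2b$ makes $\rho_2$ negative. There it does not pay: by (1), $\kappa$ decreases in $a$ for every $b$, so a larger $a'$ never ends with a larger $\kappa$. For a counterexample the loss caused by the first enlargement has to be smaller than the gain from the second. Three features make this possible in the example that follows.

* The invariant metrics depend on several parameters, so that two of the Ricci eigenvalues can be made positive but tiny. To first order, enlarging those two directions costs almost nothing, and the second-order terms, which couple the two directions, get their chance.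
* All irreducible pieces of the tangent space are 2-dimensional. Then every Ricci eigenvalue $\rho_f$ is counted twice, $\kappa=\sum_f2\rho_f$, and if $\rho>0$ then $\kappa-2\rho_e=\sum_{f\ne e}2\rho_f>0$ for each piece $e$ (there is more than one piece). The second hypothesis comes for free.
* We look for $\bar g\ge g$, so the area condition is automatic as well.

What remains is a question about a function of four positive variables.

## 5. The isotropy representation of $SO(5)/(SO(2)\times SO(2))$

**Step 1.** *This step fixes bases of the tangent space.* In $\mathfrak{so}(5)$ we have $E_{ba}=-E_{ab}$, $[E_{ab},E_{bc}]=E_{ac}$ for distinct $a,b,c$, and $[E_{ab},E_{cd}]=0$ for disjoint pairs. The $E_{ab}$ with $a<b$ are $Q$-orthonormal. The map $\operatorname{ad}E_{12}$ rotates the three planes $\langle E_{1c},E_{2c}\rangle$, $c=3,4,5$, and kills the other basis vectors, so $B(E_{12},E_{12})=-6$. Since $\mathfrak{so}(5)$ is simple, $B$ is a multiple of $Q$, so $B=-6Q$ $(=3\operatorname{tr}XY)$.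

Let $T=SO(2)\times SO(2)$ with Lie algebra $\mathfrak h=\langle E_{12},E_{34}\rangle$. Then $\mathfrak m=\mathfrak h^\perp=V_1\oplus V_2\oplus P\oplus R$, with $Q$-orthonormal bases
$$V_1:\ v_1=E_{15},\ v_2=E_{25};\qquad V_2:\ w_1=E_{35},\ w_2=E_{45};$$
$$P:\ p_1=\tfrac{E_{13}-E_{24}}{\sqrt2},\ p_2=\tfrac{E_{14}+E_{23}}{\sqrt2};\qquad R:\ q_1=\tfrac{E_{13}+E_{24}}{\sqrt2},\ q_2=\tfrac{E_{14}-E_{23}}{\sqrt2}.$$
Thus $M=SO(5)/T$ is a closed manifold of dimension $8$.

**Step 2.** *This step shows that these four pieces are irreducible and pairwise inequivalent, so that invariant forms are diagonal.* The bracket rule gives $\operatorname{ad}E_{12}$: $E_{1c}\mapsto-E_{2c}$, $E_{2c}\mapsto E_{1c}$, and $\operatorname{ad}E_{34}$: $E_{35}\mapsto-E_{45}$, $E_{45}\mapsto E_{35}$, $E_{c3}\mapsto-E_{c4}$, $E_{c4}\mapsto E_{c3}$ for $c=1,2$. Hence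

* $\operatorname{ad}E_{12}$: $v_1\mapsto-v_2,\ v_2\mapsto v_1$; zero on $V_2$; $p_1\mapsto-p_2,\ p_2\mapsto p_1$; $q_1\mapsto q_2,\ q_2\mapsto-q_1$.
* $\operatorname{ad}E_{34}$: zero on $V_1$; $w_1\mapsto-w_2,\ w_2\mapsto w_1$; $p_1\mapsto-p_2,\ p_2\mapsto p_1$; $q_1\mapsto-q_2,\ q_2\mapsto q_1$.

So $T$ acts by rotations on the four planes, with weights $\pm(1,0)$, $\pm(0,1)$, $\pm(1,1)$, $\pm(1,-1)$. These pairs are nonzero and distinct: the modules are irreducible and pairwise inequivalent, and $\mathfrak m$ contains no nonzero $T$-fixed vector. By Schur's lemma a $T$-invariant symmetric bilinear form on $\mathfrak m$ has no mixed terms between different modules. On each module it is a multiple of $Q$, because an eigenspace of the corresponding symmetric equivariant map is a submodule.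

**Step 3.** *This step finds all $\mathfrak m$-components of brackets, the input for (F1).*

First, $[e,e]\subset\mathfrak h$ for each of the four modules $e$. Indeed $T$ acts on $e$ by rotations, which have determinant $1$, so the bracket of the two basis vectors is $T$-fixed, and the $T$-fixed part of $\mathfrak g$ is $\mathfrak h$. Explicitly,
$$[v_1,v_2]=-E_{12},\quad[w_1,w_2]=-E_{34},\quad[p_1,p_2]=-(E_{12}+E_{34}),\quad[q_1,q_2]=E_{12}-E_{34}.\tag{6}$$
For the last two use $[E_{13},E_{14}]=-E_{34}$, $[E_{13},E_{23}]=-E_{12}$, $[E_{24},E_{14}]=E_{12}$, $[E_{24},E_{23}]=E_{34}$: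
$$[p_1,p_2]=\tfrac12(-E_{34}-E_{12}-E_{12}-E_{34}),\qquad[q_1,q_2]=\tfrac12(-E_{34}+E_{12}+E_{12}-E_{34}).$$

Second, $[P,R]=0$. We have $[p_1,q_1]=[E_{13},E_{24}]=0$ and $[p_2,q_2]=-[E_{14},E_{23}]=0$. With the four brackets above,
$$[p_1,q_2]=\tfrac12\bigl([E_{13},E_{14}]-[E_{13},E_{23}]-[E_{24},E_{14}]+[E_{24},E_{23}]\bigr)=\tfrac12(-E_{34}+E_{12}-E_{12}+E_{34})=0,$$
$$[p_2,q_1]=\tfrac12\bigl([E_{14},E_{13}]+[E_{14},E_{24}]+[E_{23},E_{13}]+[E_{23},E_{24}]\bigr)=\tfrac12(E_{34}-E_{12}+E_{12}-E_{34})=0.$$

Third, $[E_{a5},E_{c5}]=-E_{ac}$, so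
$$[v_1,w_1]=-\tfrac{p_1+q_1}{\sqrt2},\quad[v_1,w_2]=-\tfrac{p_2+q_2}{\sqrt2},\quad[v_2,w_1]=-\tfrac{p_2-q_2}{\sqrt2},\quad[v_2,w_2]=-\tfrac{q_1-p_1}{\sqrt2}.$$

The expression $Q([X,Y],Z)$ is totally skew. On $\mathfrak m$ it vanishes if two arguments lie in the same module (by $[e,e]\subset\mathfrak h\perp\mathfrak m$), and on the triples $(V_1,P,R)$ and $(V_2,P,R)$ (by $[P,R]=0$). So only the triples $(V_1,V_2,P)$ and $(V_1,V_2,R)$ survive, and each of the four brackets $[v_i,w_j]$ contributes $\frac12$ to each sum:
$$\sum_{i,j,k}Q([v_i,w_j],p_k)^2=2,\qquad\sum_{i,j,k}Q([v_i,w_j],q_k)^2=2.$$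

## 6. Scalar and Ricci curvature of the four-parameter family

For $x_1,x_2,y,z>0$ let $g=(x_1,x_2,y,z)$ denote the invariant metric $x_1Q|_{V_1}+x_2Q|_{V_2}+yQ|_P+zQ|_R$.

**Step 1.** *This step computes $\kappa$ from (F1).* Divide the $Q$-orthonormal bases by $\sqrt{x_1},\sqrt{x_2},\sqrt y,\sqrt z$. Since $B=-6Q$ and each module is 2-dimensional, the Killing term is $\frac12\cdot6\cdot2\,\bigl(\frac1{x_1}+\frac1{x_2}+\frac1y+\frac1z\bigr)$. For the triple $(V_1,V_2,P)$, consider the $P$-components of brackets of $V_1$ with $V_2$: the squared length of the $P$-component of $[v_i,w_j]/\sqrt{x_1x_2}$ is $\frac y{x_1x_2}\sum_kQ([v_i,w_j],p_k)^2$. Summing over $i,j$ and over the two orders, this contributes $-\frac14\cdot2\cdot2\cdot\frac y{x_1x_2}=-\frac y{x_1x_2}$. By total skewness the $V_2$-components of $[V_1,P]$ and the $V_1$-components of $[V_2,P]$ contribute $-\frac{x_2}{x_1y}$ and $-\frac{x_1}{x_2y}$. The triple $(V_1,V_2,R)$ is the same with $z$ for $y$. Hence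
$$\kappa=6\Bigl(\frac1{x_1}+\frac1{x_2}+\frac1y+\frac1z\Bigr)-\frac{x_1^2+x_2^2+y^2}{x_1x_2y}-\frac{x_1^2+x_2^2+z^2}{x_1x_2z}.\tag{7}$$

**Step 2.** *This step computes $\rho$ by differentiating $\kappa$.* By Step 2 of Section 5, $\rho=\rho_e\,g$ on each module $e$, with no mixed terms. Let $x_e$ be the parameter of $e$. The invariant form $g|_e$ is the derivative of $g$ with respect to $\log x_e$, and $\langle\rho,g|_e\rangle=2\rho_e$. Lemma 2 gives $2\rho_e=-x_e\,\partial\kappa/\partial x_e$, that is,
$$\begin{aligned}
2\rho_{V_1}&=\tfrac1{x_1}\Bigl[6+\tfrac{x_1^2-x_2^2-y^2}{x_2y}+\tfrac{x_1^2-x_2^2-z^2}{x_2z}\Bigr],&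
2\rho_{V_2}&=\tfrac1{x_2}\Bigl[6+\tfrac{x_2^2-x_1^2-y^2}{x_1y}+\tfrac{x_2^2-x_1^2-z^2}{x_1z}\Bigr],\\
2\rho_P&=\tfrac1y\Bigl[6+\tfrac{y^2-x_1^2-x_2^2}{x_1x_2}\Bigr],&
2\rho_R&=\tfrac1z\Bigl[6+\tfrac{z^2-x_1^2-x_2^2}{x_1x_2}\Bigr].
\end{aligned}\tag{8}$$

As a test, take $(3,1,4,2)$. The brackets in (8) are $6-2+2=6$, $6-2-2=2$, $6+2=8$, $6-2=4$. Dividing by $3,1,4,2$ gives $2\rho_e=2$ for every module: this metric is Einstein with $\rho=g$, so its scalar curvature is $8$. Formula (7) agrees: $\frac{25}2-\frac{13}6-\frac73=8$.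

## 7. The metrics $(22,3,10,63)$ and $(30,3,20,63)$

Proof of Theorem A. Let
$$g=(22,\,3,\,10,\,63),\qquad\bar g=(30,\,3,\,20,\,63).$$

**Step 1.** *This step checks $\rho>0$ for $g$.* The four brackets in (8) are
$$V_1:\ 6+\tfrac{375}{30}-\tfrac{3494}{189}=\tfrac5{378},\qquad V_2:\ 6-\tfrac{575}{220}-\tfrac{4444}{1386}=6-\tfrac{115}{44}-\tfrac{202}{63}=\tfrac{499}{2772},$$
$$P:\ 6-\tfrac{393}{66}=\tfrac1{22},\qquad R:\ 6+\tfrac{3476}{66}=\tfrac{176}3 .$$
All are positive, so $\rho>0$.

**Step 2.** *This step checks $2\rho-\kappa<0$ for $g$.* Every eigenvalue $\rho_e$ occurs on a 2-dimensional module, so $\kappa=\sum_f2\rho_f$, and on the module $e$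
$$2\rho-\kappa g=-\Bigl(\sum_{f\ne e}2\rho_f\Bigr)g<0 .$$
There are no mixed terms, so $2\rho-\kappa g$ is negative definite.

**Step 3.** *This step compares $g$ and $\bar g$.* Parameter by parameter, $\bar g\ge g$ as quadratic forms, so $\bar g\in\mathcal M(g)$ by Lemma 1. By (7),
$$\kappa=\tfrac{3428}{1155}-\tfrac{593}{660}-\tfrac{2231}{2079}=\tfrac{123408-37359-44620}{41580}=\tfrac{41429}{41580}<1,$$
$$\bar\kappa=\tfrac{109}{42}-\tfrac{1309}{1800}-\tfrac{271}{315}=\tfrac{32700-9163-10840}{12600}=\tfrac{12697}{12600}>1 .$$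
Thus $\bar\kappa>\kappa$ everywhere, and $g$ is not area-extremal. $\blacksquare$

A cross-check for $\kappa$: from Step 1, $\sum_f2\rho_f=\frac5{8316}+\frac{499}{8316}+\frac1{220}+\frac{176}{189}=\frac{2520+189+38720}{41580}=\frac{41429}{41580}$.

The question is thereby answered: no. By the quoted Kähler result, $g$ is not Kähler, although $M$, being the quotient of a compact group by a maximal torus, carries Kähler metrics.

It is worth seeing how the pair escapes Section 4. Of the Ricci eigenvalues of $g$, those on $V_1$ and $P$ are tiny: $2\rho_{V_1}=\frac5{8316}$ and $2\rho_P=\frac1{220}$. Fix $x_2=3$, $z=63$.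

Enlarging $P$ alone never helps: at $x_1=22$ the bracket $6+\frac{y^2-493}{66}$ is increasing in $y$, hence positive for $y\ge10$, so $\kappa$ decreases in $y$. Enlarging $V_1$ alone never helps either: at $y=10$ the bracket $6+\frac{x_1^2-109}{30}+\frac{x_1^2-3978}{189}$ is increasing in $x_1$, hence positive for $x_1\ge22$.

But go first from $(22,3,10,63)$ to $(30,3,10,63)$. By (7), $\kappa$ falls to $\frac{608}{210}-\frac{1009}{900}-\frac{271}{315}=\frac{1919}{2100}\approx0.914$. At this point the bracket for $P$ is $6-\frac{809}{90}=-\frac{269}{90}$: Ricci curvature has become negative on $P$. Enlarging $P$ from $10$ to $20$ then lifts $\kappa$ to $\frac{12697}{12600}\approx1.008$, above the initial $0.996$.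

One can also move both parameters at once, along $(22e^s,3,10e^{2s},63)$. Collecting terms in (7),
$$\kappa=\tfrac{44}{21}-\tfrac{316}{21x_1}+\tfrac6y-\tfrac{x_1}{3y}-\tfrac y{3x_1}-\tfrac3{x_1y}-\tfrac{x_1}{189}.$$
Along the curve each term is a multiple of $e^{ms}$, with $m=0,-1,-2,-1,1,-3,1$ in this order, so at $s=0$
$$\kappa'=\tfrac{158}{231}-\tfrac65+\tfrac{11}{15}-\tfrac5{33}+\tfrac9{220}-\tfrac{22}{189}=-\tfrac{403}{41580},$$
$$\kappa''=-\tfrac{158}{231}+\tfrac{12}5-\tfrac{11}{15}-\tfrac5{33}-\tfrac{27}{220}-\tfrac{22}{189}=\tfrac{24617}{41580}.$$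
The first derivative equals $-(2\rho_{V_1}+2\cdot2\rho_P)$, as Lemma 2 demands. It is negative, in accordance with Theorem C: close to $g$ the scalar curvature goes down. But it is about sixty times smaller than the positive second derivative.

## 8. Open sets of counterexamples in every dimension $n\ge8$

Proof of Theorem B.

**Step 1.** *This step reduces the theorem to one pair of metrics in each dimension.* Suppose we have metrics $g,\bar g_0$ on a closed $n$-manifold $N$ with $\rho>0$, $2\rho-\kappa<0$ for $g$, $\bar g_0\ge g$, and $\bar\kappa_0>\kappa$ everywhere. Put $\bar g=(1+\delta)\bar g_0$ with $\delta>0$. Then $\bar\kappa=\bar\kappa_0/(1+\delta)$, and by compactness $\bar\kappa>\kappa$ still holds for small $\delta$; moreover $\bar g>g$ strictly. Now keep $\bar g$ and vary $g$. The four conditions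
$$\rho>0,\qquad2\rho-\kappa<0,\qquad\bar g>g,\qquad\bar\kappa>\kappa$$
are strict inequalities on a compact manifold between quantities that depend continuously on the derivatives of $g$ up to order two. So they hold on a $C^2$-neighborhood $\mathcal U$ of $g$. Each $g'\in\mathcal U$ satisfies $\bar g\ge g'$, so $\bar g\in\mathcal M(g')$ by Lemma 1, and $g'$ is not area-extremal, nor extremal if only metrics $\bar g\ge g'$ are admitted for comparison. For $n=8$ such a pair is given by Theorem A.

**Step 2.** *This step treats $n\ge10$ by products with spheres.* Let $p=n-8\ge2$ and multiply both metrics of Theorem A by the unit round sphere $S^p$. The Ricci form of the product with $g$ is $\rho_M$ on $TM$ and $(p-1)$ times the metric on $TS^p$, without mixed terms, and the scalar curvature is $\kappa_M+p(p-1)$. Since $p\ge2$, the Ricci form is positive. On unit vectors of $TM$ we have $2\rho<\kappa_M<\kappa_M+p(p-1)$. On unit vectors of $TS^p$ we have $2\rho=2(p-1)\le p(p-1)<\kappa_M+p(p-1)$, because $\kappa_M>0$. The comparison $\bar g\ge g$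 and the difference of the scalar curvatures are unchanged.

**Step 3.** *This step sets up $n=9$, where a product with a circle would violate $\rho>0$; a circle bundle over $M$ takes its place.* Let $S=\{\exp tE_{12}\}\subset T$, a closed circle, and $N=SO(5)/S$, a closed 9-manifold. Its tangent space at the base point is $\mathfrak m'=\mathbb RE_{34}\oplus\mathfrak m$. For $t>0$ put
$$g_t=t^2Q|_{\mathbb RE_{34}}+(x_1,x_2,y,z).$$
This inner product is $\mathrm{Ad}(T)$-invariant, not only $\mathrm{Ad}(S)$-invariant. As $T$ is abelian, it acts on $N$ from the right by $xS\mapsto x\tau^{-1}S$. A pair $(\gamma,\tau)\in SO(5)\times T$, acting by $xS\mapsto\gamma x\tau^{-1}S$, fixes the base point if and only if $\gamma=\tau\sigma$ with $\sigma\in S$. It then sends $\exp(X)S$ to $(\tau\sigma)\exp(X)(\tau\sigma)^{-1}S$, so it acts on $\mathfrak m'$ by $\mathrm{Ad}(\tau\sigma)$ with $\tau\sigma\in T$. Hence $g_t$ is invariant under $SO(5)\times(T/S)$, and $\rho$ at the base point is $\mathrm{Ad}(T)$-invariant. The summands $\mathbb RE_{34}$ (trivial),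 $V_1,V_2,P,R$ are irreducible and pairwise inequivalent, so by Schur's lemma $\rho$ is a multiple of $g_t$ on each of them, without mixed terms.

**Step 4.** *This step computes the curvature of $g_t$.* Apply (F1) with $H=S$ and $u=E_{34}/t$. Compared with Section 6 there are three new contributions.

* The Killing term of $u$ is $-\frac12B(u,u)=+\frac3{t^2}$.
* The map $\operatorname{ad}E_{34}$ kills $V_1$ and rotates $V_2,P,R$ with unit speed. So $|[u,X]|^2=\frac1{t^2}$ for the six unit basis vectors $X$ of $V_2,P,R$, that is, for 12 ordered pairs, contributing $-\frac14\cdot\frac{12}{t^2}=-\frac3{t^2}$.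
* The $E_{34}$-components of brackets $[X,Y]$ with $X,Y\in\mathfrak m$ now count, because $E_{34}\in\mathfrak m'$. For $X,Y$ in different modules, $Q([X,Y],E_{34})=Q(X,[Y,E_{34}])=0$. Within one module, (6) shows that the component is zero for $V_1$ and $\pm1$ for the $Q$-orthonormal bases of $V_2,P,R$. After normalizing, its squared length is $\frac{t^2}{x_e^2}$; with two orders this contributes $-\frac14\cdot2\cdot\frac{t^2}{x_e^2}$ for $e=V_2,P,R$. The $E_{12}$-components still lie in the isotropy algebra and are discarded.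

The first two contributions cancel, and with $\kappa$ from (7)
$$\kappa_t=\kappa-\tfrac{t^2}2s,\qquad s=x_2^{-2}+y^{-2}+z^{-2}.$$
Now use Lemma 2 for the transitive group $SO(5)\times(T/S)$. The restriction of $g_t$ to the fiber direction is the derivative in $\log t^2$, so the Ricci eigenvalue there is
$$\rho_{\rm fiber}=-t^2\frac{\partial\kappa_t}{\partial(t^2)}=\frac{t^2}2s>0 .$$
Likewise $2\rho_e(t)=-x_e\,\partial\kappa_t/\partial x_e$ gives
$$2\rho_{V_1}(t)=2\rho_{V_1},\qquad2\rho_e(t)=2\rho_e-\frac{t^2}{x_e^2}\quad(e=V_2,P,R).$$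

**Step 5.** *This step verifies the hypotheses and the comparison for small $t$.* Take $(x_1,x_2,y,z)=(22,3,10,63)$ for $g_t$. As $t\to0$, $2\rho_e(t)\to2\rho_e>0$, so for small $t$ all Ricci eigenvalues are positive. For a module $e$ of $\mathfrak m$,
$$\kappa_t-2\rho_e(t)=\rho_{\rm fiber}+\sum_{f\ne e}2\rho_f(t)>0 .$$
In the fiber direction the eigenvalue is simple, so this argument is not available, but $\rho_{\rm fiber}\to0$ and $\kappa_t\to\kappa>0$, so $2\rho_{\rm fiber}<\kappa_t$ for small $t$. Let $\bar g_t$ be the metric with the same $t$ and parameters $(30,3,20,63)$. Then $\bar g_t\ge g_t$, and $\bar\kappa_t-\kappa_t\to\bar\kappa-\kappa>0$ as $t\to0$. For small $t$ the pair $g_t,\bar g_t$ meets the requirements of Step 1. $\blacksquare$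

In fact $t=\frac12$ is small enough. Then $\frac{t^2}{x_e^2}$ equals $\frac1{36}$, $\frac1{400}$, $\frac1{15876}$ for $V_2,P,R$, which is less than $\frac{499}{8316}$, $\frac1{220}$, $\frac{176}{189}$ respectively. Also $2\rho_{\rm fiber}=\frac s4<0.04$, while $\kappa_t=\kappa-\frac s8>0.9$. Finally $\bar s=\frac19+\frac1{400}+\frac1{3969}<s=\frac19+\frac1{100}+\frac1{3969}$, so $\bar\kappa_t-\kappa_t>\bar\kappa-\kappa>0$.

Theorems A and B concern dimensions $n\ge8$; by the first lines of the proof of Theorem C, the hypotheses are void for $n\le2$. Nothing is claimed here about counterexamples in dimensions $3\le n\le7$.
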